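\title{Minimum cuts in directed graphs in deterministic time $O(mn^{2/5+\varepsilon})$}

\begin{abstract}
For every fixed $\varepsilon>0$ we give a deterministic algorithm that finds a minimum cut of a directed graph with $n$ vertices, $m$ edges and polynomially bounded positive integer weights in time $O(mn^{2/5+\varepsilon})$. This answers a question of Cen, Li, Nanongkai, Panigrahi and Saranurak, who asked whether the bound $\tilde O(m\sqrt n+n^2)$ of their randomized algorithm can be matched deterministically. The algorithm is not a derandomization of theirs. It builds a chain of vertex sets outside of which every set receives weight proportional to its size, and such sets confine a minimum cut to a small region. They are found by greedy deletion against a supermodular potential, analyzed by a covering lemma, and the first of them is found by local flow computations.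
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E,w)$ be a directed graph with $n\ge 2$ vertices, $m$ edges and positive integer edge weights bounded by a polynomial in $n$. A \emph{cut} is an ordered bipartition $(S,V\setminus S)$ of $V$ into two nonempty sets, its \emph{weight} is the total weight of the edges directed from $S$ to $V\setminus S$, and a \emph{minimum cut} is a cut of least weight. A graph fails to be strongly connected exactly when some nonempty proper set $S$ has no outgoing edge, so a minimum cut is a cheapest set of edges whose removal destroys strong connectivity. We work in the word-RAM model, in which arithmetic on words of $O(\log n)$ bits takes unit time, and $\tilde O(f)$ means $O(f\cdot\operatorname{polylog}(n))$.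

If one vertex on each side of the cut is prescribed, a single maximum flow computation finds the cheapest such cut. Fix a vertex $r$. Every cut has $r$ on one side and some vertex $v$ on the other, so $2(n-1)$ maximum flows find a minimum cut, and the question is how much of this factor $n$ can be saved. Hao and Orlin gave a deterministic algorithm with running time $\tilde O(mn)$, and Gabow gave one with running time $\tilde O(m\lambda)$, where $\lambda$ is the weight of a minimum cut. Cen, Li, Nanongkai, Panigrahi and Saranurak \cite{CLNPS} gave a randomized Monte Carlo algorithm that makes $\tilde O(\sqrt n)$ calls to an arbitrary maximum flow subroutine. With a subroutine running in time $\tilde O(m+n^{3/2})$ it takes time $\tilde O(m\sqrt n+n^2)$, and it errs with inverse-polynomially small probability. They left open whether their algorithm can be derandomized, or its running time matched by a different deterministic algorithm: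

\begin{quote}
Is there an algorithm, deterministic throughout, including every maximum flow subroutine that it calls, that finds a minimum cut of every such graph in time $\tilde O(m\sqrt n+n^2)$?
\end{quote}

The deterministic bounds above settle two extreme cases: $\tilde O(mn)$ suffices when $m=\tilde O(n)$, and $\tilde O(m\lambda)$ suffices when $\lambda=\tilde O(\sqrt n)$. In general one meets two obstacles. The first is combinatorial. Once a vertex on the side of a minimum cut opposite to $r$ is known, one maximum flow finishes the job. If that side has $k$ vertices, a sample that contains each vertex with probability $(c\ln n)/k$ misses it with probability at most $n^{-c}$. A deterministic substitute for the sample has to meet all candidate sides at once, and there can be exponentially many of them (Section~\ref{sec:potential}). The second obstacle is the flow subroutine. We may not assume the bound $\tilde O(m+n^{3/2})$ deterministically, and the deterministic algorithm that we use \cite{BCK} takes time $M^{1+o(1)}$ on $M$ edges. Even $\sqrt n$ calls to it give only the bound $m^{1+o(1)}\sqrt n$, which for $m\ge n^{3/2}$ does not imply the target. With this subroutine one has to beat $\sqrt n$,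 and we do so by a polynomial factor.

\begin{theorem}\label{thm:main}
For every constant $\varepsilon>0$ there is a deterministic word-RAM algorithm that finds a minimum cut of every directed graph with $n$ vertices, $m$ edges and positive integer weights bounded by a polynomial in $n$ in time $O(mn^{2/5+\varepsilon})$, plus linear time to read the input.
\end{theorem}

With $\varepsilon=1/20$ the bound is $O(mn^{0.45})$, which lies within $\tilde O(m\sqrt n+n^2)$, so the answer to the question is yes. We do not claim that the exponent $2/5$ is optimal.

\subsection*{The method}
Section~\ref{sec:prelim} reduces the problem to finding a nonempty set $S^*\not\ni r$ of least incoming weight, and introduces the deterministic substitute for a sample: a set $X$ is \emph{good} with parameter $K$ if every set that avoids $X$ and $r$ has size at most $K$ times its incoming weight, in suitable units. Section~\ref{sec:potential} shows that good sets of size $O(n/K)$ exist for every $K$; this is the heart of the paper, and we work it out on a path first. Section~\ref{sec:test} shows how good sets are used: if $S^*$ avoids a good set, it is small, and a whole batch of vertices can be tested for membership in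 $S^*$ at a cost proportional to $K$ per vertex. These two sections already give time $O(mn^{1/2+\varepsilon})$. To go further, Section~\ref{sec:stage} finds good sets of all large scales quickly with the help of one \emph{seed}, a good set of size about $n^{4/5}$ and parameter about $n^{2/5}$, and Section~\ref{sec:seed} finds the seed by flow computations in small neighborhoods. Section~\ref{sec:proof} balances the parameters.

\section{Rooted cuts, flows and good sets}\label{sec:prelim}

\subsection{Reduction to rooted cuts}
For $A,B\subseteq V$ let $w(A\to B)$ be the total weight of the edges with tail in $A$ and head in $B$. Fix a root $r\in V$, put $V'=V\setminus\{r\}$, and for $S\subseteq V'$ let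
\[
\delta(S)=w(V\setminus S\to S),\qquad \lambda^*=\min_{\emptyset\ne S\subseteq V'}\delta(S).
\]
Thus $\delta(S)$ is the weight of the edges that \emph{enter} $S$, and $\delta(\emptyset)=0$. A \emph{minimizer} is a nonempty $S\subseteq V'$ with $\delta(S)=\lambda^*$. The function $\delta$ is \emph{submodular}:
\[
\delta(S\cup T)+\delta(S\cap T)\le\delta(S)+\delta(T).
\]
Indeed, an edge that enters $S\cup T$ enters one of $S,T$ that contains its head, an edge that enters $S\cap T$ enters one of $S,T$ that misses its tail, and an edge that enters both $S\cup T$ and $S\cap T$ enters both $S$ and $T$. A function that satisfies the reverse inequality is \emph{supermodular}. For a function $c$ on vertices we write $c(S)=\sum_{v\in S}c(v)$; such set functions satisfy both inequalities with equality.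

\begin{proposition}\label{prop:rooted}
Fix $\varepsilon>0$. If $G$ is strongly connected and has no loops and no parallel edges, then for any root $r$ a minimizer can be found deterministically in time $O(mn^{2/5+\varepsilon})$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:rooted}]
Discard loops and merge parallel edges by bucket sort, in time $O(n+m)$. The weights stay polynomially bounded, because words of $O(\log n)$ bits address the input and so $m$ is polynomial in $n$. If $G$ is not strongly connected, a strong component with no outgoing edge, found in linear time, is the side $S$ of a cut of weight $0$. Otherwise fix $r$. A cut $(S,V\setminus S)$ with $r\in S$ has weight $\delta(V\setminus S)$. A cut with $r\notin S$ has weight $\delta(S)$ computed in the graph with all edges reversed. Apply Proposition~\ref{prop:rooted} to $G$ and to its reverse and return the better cut.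
\end{proof}

From now on, unless said otherwise, $G$ is as in Proposition~\ref{prop:rooted}. Strong connectivity gives $\lambda^*\ge1$ and $n\le m\le n^2$. We write $w(u,v)=0$ if $(u,v)$ is not an edge. \emph{Polynomially bounded} means at most $n^c$ for a constant $c$ that depends only on the polynomial bounding the weights. All time bounds hold for every fixed $\varepsilon>0$, so factors $\log^{O(1)}n$ are absorbed into $n^\varepsilon$ by using a smaller $\varepsilon$ in the subroutine.

\subsection{Maximum flows}\label{sec:flows}
A \emph{network} is a directed graph with a source $s$, a sink $t$ and nonnegative integer capacities on its arcs. A \emph{flow} $\varphi$ assigns to each arc a number between $0$ and its capacity so that inflow equals outflow at every vertex other than $s$ and $t$; its value is the net inflow at $t$. The \emph{residual network} of $\varphi$ has, for each arc from $a$ to $b$, an arc from $a$ to $b$ carrying the unused capacity if this is positive, and an arc from $b$ to $a$ of capacity $\varphi$ if the flow on the arc is positive. We use three textbook facts.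
\begin{enumerate}
\item[(F1)] The maximum value of a flow equals the minimum, over sets containing $s$ but not $t$, of the capacity of the arcs leaving the set. A flow is maximum if and only if $t$ is not reachable from $s$ in its residual network, and then the set reachable from $s$ attains the minimum.
\item[(F2)] If $\varphi'$ is a flow in the residual network of $\varphi$, then $\varphi+\varphi'$, with flow on reverse arcs subtracted, is a flow whose value is the sum of the values. It is maximum if $\varphi'$ is maximum in the residual network.
\item[(F3)] A flow of nonnegative value is a sum of flows along simple $s$--$t$ paths and along cycles, and the paths alone form a flow of the same value.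
\end{enumerate}
We rely on two published deterministic algorithms. The algorithm of \cite{BCK} computes an exact integral maximum flow in a network with $M$ arcs and integer capacities polynomially bounded in $M$ in time $M^{1+o(1)}$. The algorithm of Goldberg and Tarjan \cite{GT} is strongly polynomial and takes time $O(NM\log N)$ on $N$ vertices and $M$ arcs. We shall solve many tiny networks whose capacities are polynomial in $n$ but not in $M$, which is why the second algorithm is needed.

\begin{lemma}\label{lem:flow}
Fix $\varepsilon,c>0$. In a network with $1\le M\le n^c$ arcs and integer capacities at most $n^c$, an integral maximum flow and a minimum cut can be found deterministically in time $O(Mn^\varepsilon)$.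
\end{lemma}

\begin{proof}
Delete isolated vertices, so that $N\le 2M$. If $M\ge n^{\varepsilon/2}$, the capacities are at most $M^{2c/\varepsilon}$, and \cite{BCK} takes time $M^{1+o(1)}=O(M\cdot M^{\varepsilon/c})=O(Mn^\varepsilon)$. If $M<n^{\varepsilon/2}$, then \cite{GT} takes time $O(M^2\log M)=O(Mn^\varepsilon)$. A minimum cut is read off the residual network by (F1).
\end{proof}

\subsection{The measure and the basic network}
The cost of working on a set of vertices is governed by their degrees, while our counting arguments want every vertex to have weight at least $1$ and the total weight to be $O(n)$. One measure serves both needs. With $\deg(v)$ the number of edges incident to $v$, let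
\[
\mu(v)=1+\lceil n\deg(v)/m\rceil .
\]
Then $\mu(v)\ge1$ is an integer, $\mu(V)\le n+2n+n=4n$ because the degrees sum to $2m$, and $1+\deg(v)\le\frac mn\mu(v)$ because $m\ge n$.

Almost every flow in this paper solves a problem of the following form: choose a subset of a region, pay for the weight entering it, and collect a bonus for the vertices in it.

\begin{lemma}\label{lem:basic}
Let $R\subseteq V'$ be given as a list, let $c\colon R\to\mathbb Z_{\ge0}$, and let $\alpha\ge1$ be an integer, all polynomially bounded. A set $S\subseteq R$, possibly empty, that minimizes $\alpha\delta(S)-c(S)$ can be found by one maximum flow computation, in time $O(\frac mn\mu(R)\,n^\varepsilon)$ if $R\ne\emptyset$.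
\end{lemma}

\begin{proof}
Take the network on $R\cup\{s,t\}$ with an arc $s\to v$ of capacity $c(v)$ and an arc $v\to t$ of capacity $\alpha\,w(V\setminus R\to\{v\})$ for each $v\in R$, and with an arc $v\to u$ of capacity $\alpha\,w(u,v)$ for each edge $(u,v)$ inside $R$. The arcs leaving $\{s\}\cup S$ have capacity
\[
c(R\setminus S)+\alpha\,w(R\setminus S\to S)+\alpha\,w(V\setminus R\to S)=c(R)+\bigl(\alpha\delta(S)-c(S)\bigr),
\]
so a minimum cut gives the required set. The network has $O(\sum_{v\in R}(1+\deg v))=O(\frac mn\mu(R))$ arcs. It is built in time proportional to this from the adjacency lists of $R$, with one time-stamped marker array, shared by all calls, for membership in $R$. Apply Lemma~\ref{lem:flow}.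
\end{proof}

We call this network the \emph{basic network}. Note that its arcs run against the edges of $G$. Its construction makes sense in any directed graph.

\subsection{The guess and good sets}
We run one procedure for each \emph{guess} $\lambda=2^i$ with $1\le\lambda\le w(E)$; there are $O(\log n)$ guesses because the weights are polynomially bounded. The procedure records nonempty subsets of $V'$, and we output the recorded set of least $\delta$. It suffices that every guess respects the time bound and that the guess with $\lambda\le\lambda^*<2\lambda$ records a minimizer. A guess is \emph{valid} if $\lambda\le\lambda^*$, that is, if $\delta(S)\ge\lambda$ for every nonempty $S\subseteq V'$.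

\begin{definition}\label{def:good}
Let $K\ge1$ be an integer. A set $X\subseteq V'$ is \emph{$K$-good} if $\mu(S)\le K\,\delta(S)/\lambda$ for every nonempty $S\subseteq V'\setminus X$.
\end{definition}

Goodness is an expansion property of the graph outside $X$. If $X$ is $K$-good and $\lambda^*<2\lambda$, every minimizer that avoids $X$ has measure less than $2K$, so $X$ meets all large minimizers; but the definition also controls sets that are far from minimum, and this will be needed. A superset of a $K$-good set is $K$-good, and if $\lambda$ is valid, then $\emptyset$ is $4n$-good.

\section{A potential function and hitting sets}\label{sec:potential}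

How small can a $K$-good set be? A union bound over minimizers does not help. Take vertices $r,u,v_1,\dots,v_k$, edges $(r,v_i)$ and $(v_i,u)$ of weight $1$ and edges $(u,v_i)$ of weight $k+1$. A set $S\ni u$ is entered by exactly one of $(r,v_i)$, $(v_i,u)$ for each $i$, so $\delta(S)=k$, while a nonempty set without $u$ has $\delta(S)>k$. There are $2^{n-2}$ minimizers. Nevertheless good sets of size $O(n/K)$ always exist.

In this section $G$ may be any directed graph with root $r$, the measure $\mu$ may be any function $V'\to\mathbb Z_{\ge0}$, and $\lambda\ge1$ is an integer. Fix an integer $A\ge1$, the \emph{scale}, and put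
\[
\kappa=20A,\qquad f(S)=\mu(S)-\frac\kappa\lambda\,\delta(S)\quad(S\subseteq V').
\]
The function $f$ is supermodular, $f(\emptyset)=0$, and $f(S)>0$ exactly when $S$ violates the inequality that defines $\kappa$-goodness. For $Y\subseteq T\subseteq V'$,
\begin{equation}\label{eq:drop}
f(T)-f(T\setminus Y)=\mu(Y)+\frac\kappa\lambda\bigl(\delta(T\setminus Y)-\delta(T)\bigr).
\end{equation}
Fix a ground set $\Omega\subseteq V'$, and for $D\subseteq\Omega$ define the potential
\[
\Phi(D)=\max\{f(S):S\subseteq\Omega\setminus D\}.
\]
It measures the worst violation that survives the deletion of $D$. It satisfies $0\le\Phi(D)\le\mu(\Omega)$ and does not increase when $D$ grows. The integer $\lambda\Phi(D)$ and a maximizing set are found by the basic network with $\alpha=\kappa$ and $c=\lambda\mu$.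

The algorithm is greedy. It keeps a set $D$, initially empty. To \emph{process a group} $Y\subseteq\Omega$ means: if $\Phi(D)-\Phi(D\cup Y)\ge A$, \emph{accept} $Y$ and replace $D$ by $D\cup Y$; otherwise \emph{reject} $Y$. At most $\mu(\Omega)/A$ groups are ever accepted, so $D$ is small. What needs proof is that $D$ ends up good, although the potential need not reach $0$.

\begin{example}\label{ex:path}
Let $G$ be the path $r\to v_1\to v_2\to\dots\to v_\ell$ with unit weights, together with edges from each $v_i$ to $r$, which enter no subset of $V'$. Take $\mu\equiv1$, $\lambda=1$, $\Omega=V'$. Then $\delta(S)$ is the number of maximal intervals of $S$, so $\lambda^*=1$ and the minimizers are the intervals. Call a maximal interval of $V'\setminus D$ a gap. Inside a gap of length $L$ a nonempty set has $f\le L-\kappa$, with equality for the whole gap, and $f$ is additive over different gaps. Hence $\Phi(D)=\sum_{\text{gaps}}(L-\kappa)^+$, where $x^+=\max\{x,0\}$.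

Process $\{v_1\},\{v_2\},\dots$ in this order. Deleting the $i$th vertex of a gap of length $L$ lowers $\Phi$ by $(L-\kappa)^+-(i-1-\kappa)^+-(L-i-\kappa)^+$. If $L\ge\kappa+A$ and $i\le A$, this equals $i$, so the first $A-1$ vertices are rejected and the $A$th is accepted. If $L<\kappa+A$, the drop is less than $A$ and every vertex is rejected. So $D=\{v_A,v_{2A},\dots\}$ has at most $\ell/A$ vertices, all gaps are shorter than $\kappa+A=21A$, and $D$ is $21A$-good.

Two features of this run survive in general. First, a rejection leaves information behind. Suppose $\ell\ge\kappa+A$. When $v_i$ with $i<A$ is rejected, a best set avoiding it is $N=\{v_{i+1},\dots,v_\ell\}$, and its complement $Q=\{v_1,\dots,v_i\}$ can be removed from \emph{any} set $T$ at a loss of less than $A$ in $f$, since this removes at most $i$ vertices and creates no new interval. Second, a set of small $\delta$ cannot be made of many such cheap pieces. Suppose an interval $T$ is split into consecutive intervals $Q_1,\dots,Q_k$, each removable from every subset of $T$ at a loss of at most $A$. Removing $Q_2,Q_4,\dots$ loses at most $kA/2$. But it leaves at least $k/2$ intervals, so by \eqref{eq:drop} it loses at least $\kappa(k/2-1)$.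 With $\kappa=20A$ this forces $k\le2$, and removing all pieces gives $f(T)\le2A$.
\end{example}

\begin{definition}
Let $T^*\subseteq V'$. A set $Q$ is \emph{cheap on $T^*$} if $f(T)-f(T\setminus Q)\le A$ for every $T\subseteq T^*$.
\end{definition}

A set that is cheap on $T^*$ is cheap on every subset of $T^*$. If $Q_1,\dots,Q_j$ are cheap on $T^*$ and $T\subseteq T^*$, removing them one at a time gives
\begin{equation}\label{eq:tele}
f(T)-f\bigl(T\setminus(Q_1\cup\dots\cup Q_j)\bigr)\le jA .
\end{equation}

\begin{lemma}[rejection]\label{lem:reject}
Suppose that $Y$ is rejected when the current set is $D$. Let $N_Y\subseteq\Omega\setminus(D\cup Y)$ satisfy $f(N_Y)=\Phi(D\cup Y)$, and let $Q_Y=\Omega\setminus N_Y$. Then $Y\subseteq Q_Y$, and $Q_Y$ is cheap on $\Omega\setminus D'$ for every $D'\supseteq D$.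
\end{lemma}

\begin{proof}
The inclusion holds because $N_Y$ avoids $Y$. Let $T\subseteq\Omega\setminus D$. Then $T\setminus Q_Y=T\cap N_Y$ and $T\cup N_Y\subseteq\Omega\setminus D$, so supermodularity gives
\[
f(T)-f(T\cap N_Y)\le f(T\cup N_Y)-f(N_Y)\le\Phi(D)-\Phi(D\cup Y)<A.\qedhere
\]
\end{proof}

In a general graph cheap sets overlap and have no order, so ``every other piece'' has no meaning. We pass to a minimal cover, in which each set has a private part, and remove a random half of the sets. The randomness lives in the proof only.

\begin{lemma}[covering]\label{lem:cover}
Let $\lambda$ be valid, and let $T^*\subseteq V'$ be covered by sets that are cheap on $T^*$. Then every nonempty $T\subseteq T^*$ satisfies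
\[
f(T)\le5A\,\delta(T)/\lambda,\qquad\text{equivalently}\qquad \mu(T)\le25A\,\delta(T)/\lambda .
\]
\end{lemma}

\begin{proof}
Let $Q_1,\dots,Q_k$ be an inclusion-minimal family of cheap sets that covers $T$. By \eqref{eq:tele}, removing all of them gives $f(T)\le kA$, so it suffices to show $k\le5\delta(T)/\lambda$. Let $Z_j$ be the set of vertices of $T$ that lie in $Q_j$ and in no other $Q_i$. The $Z_j$ are disjoint, and they are nonempty by minimality. For $I\subseteq\{1,\dots,k\}$ let $T_I=T\setminus\bigcup_{i\in I}Q_i$. By \eqref{eq:drop}, $\mu\ge0$ and \eqref{eq:tele},
\[
\delta(T_I)\le\delta(T)+\frac\lambda\kappa|I|A=\delta(T)+\frac{\lambda|I|}{20}.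
\]
Let $I$ contain each index independently with probability $1/2$. Then $\mathbb E\,\delta(T_I)\le\delta(T)+k\lambda/40$.

For a lower bound, let $(u,v)$ be an edge that enters $Z_j$. If $j\notin I$, then $v\in T_I$. If $u\notin T$, the edge therefore enters $T_I$ with probability at least $1/2$. If $u\in T\setminus Z_j$, then $u\in Q_i$ for some $i\ne j$, since $u$ is covered and is not private to $Q_j$; the edge enters $T_I$ whenever $j\notin I$ and $i\in I$, which has probability $1/4$. Edges entering different $Z_j$ have different heads, so by validity
\[
\mathbb E\,\delta(T_I)\ge\frac14\sum_{j=1}^k\delta(Z_j)\ge\frac{k\lambda}4 .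
\]
Hence $\frac9{40}k\lambda\le\delta(T)$ and $k\le5\delta(T)/\lambda$. The two forms of the conclusion agree because $\mu(T)=f(T)+20A\,\delta(T)/\lambda$.
\end{proof}

Both hypotheses are needed. Without validity, take vertices of measure $1$ with no incident edge: singletons are cheap, and $f(T)=|T|$ while $\delta(T)=0$. And the loss allowed in the definition of cheap must be small against $\kappa$: on the path of Example~\ref{ex:path} every singleton can be removed from every set at a loss of at most $\kappa+1$, while $f(V')=\ell-\kappa$ is unbounded and $\delta(V')=1$.

\begin{proposition}\label{prop:greedy}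
Partition $\Omega$ into groups, start with $D=\emptyset$, and process each group once. This takes one maximum flow per group and one more, and at most $\mu(\Omega)/A$ groups are accepted. If $\lambda$ is valid, the final set $D$ satisfies $\mu(T)\le25A\,\delta(T)/\lambda$ for every nonempty $T\subseteq\Omega\setminus D$.
\end{proposition}

\begin{proof}
One flow computes $\Phi(\emptyset)$, and one flow per group computes $\Phi(D\cup Y)$. Every vertex of $\Omega\setminus D$ lies in a rejected group $Y$, hence in $Q_Y$, which is cheap on $\Omega\setminus D$ by Lemma~\ref{lem:reject}. Apply Lemma~\ref{lem:cover} with $T^*=\Omega\setminus D$.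
\end{proof}

For singleton groups and the counting measure we obtain a statement about hitting sets that is tight up to constants. It is not used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:hitting}
Let $G$ be a directed graph with positive integer weights and root $r$, suppose that $\delta(S)\ge\lambda>0$ for all nonempty $S\subseteq V'$, and let $A\ge1$ be an integer. There is a set $D\subseteq V'$ with $|D|\le(n-1)/A$ such that every nonempty $S\subseteq V'\setminus D$ satisfies $|S|\le\frac{80}3A\,\delta(S)/\lambda$. In particular $D$ meets every $S$ with $\delta(S)\le\lambda$ and $|S|>\frac{80}3A$. It can be found deterministically with $O(n)$ maximum flows. Conversely, for $28A\le n-1$ there are graphs in which every $D$ with the last-mentioned hitting property has $\Omega(n/A)$ vertices.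
\end{theorem}

\begin{proof}
Since $\delta$ takes integer values, we may replace $\lambda$ by $\lceil\lambda\rceil$, which keeps the hypothesis and strengthens the inequality. Proposition~\ref{prop:greedy} with $\mu\equiv1$, $\Omega=V'$ and singleton groups gives $|D|\le(n-1)/A$ and $|S|\le25A\,\delta(S)/\lambda\le\frac{80}3A\,\delta(S)/\lambda$.

For the converse let $\lambda$ be a positive integer and $s=\lfloor\frac{80}3A\rfloor+1\le28A$. Arrange the vertices of $V'$ into $\lfloor(n-1)/s\rfloor$ disjoint directed cycles of length $s$ and fewer than $s$ leftover vertices. Add an edge from $r$ to one vertex of each cycle and to each leftover vertex, and edges from all vertices to $r$. All weights are $\lambda$. A nonempty $S\subseteq V'$ that contains a leftover vertex or a whole cycle is entered by an edge from $r$, and one that contains a nonempty proper part of a cycle is entered by an edge of that cycle; so $\delta(S)\ge\lambda$. Each cycle $C$ has $\delta(C)=\lambda$ and $|C|>\frac{80}3A$, so $D$ must meet all the cycles, and there are at least $(n-1)/(2s)\ge(n-1)/(56A)$ of them.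
\end{proof}

From now on $G$ and $\mu$ are again as in Section~\ref{sec:prelim}.

\section{Testing a batch of vertices}\label{sec:test}

Let $X$ be $K$-good, let $\lambda^*<2\lambda$, and let $B\subseteq V'\setminus X$ be a batch of vertices. Suppose that some minimizer avoids $X$ and meets $B$. One flow on the whole graph for each vertex of $B$ would find it. But such a minimizer has measure less than $2K$, and we would like to pay about $K$ per vertex, not $n$. The difficulty is that we do not know where the minimizer through a given vertex lies. The remedy is to offer a bonus $2\lambda$ for each vertex of $B$ and to minimize $\delta$ minus the bonus. The bonus exceeds $\lambda^*$, so the optimal set still contains a minimizer; the total bonus is $2\lambda|B|$, so by goodness the optimal set is small. Then we halve $B$ and continue inside the optimal set.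

\begin{lemma}\label{lem:test}
Let $X\subseteq V'$, $B\subseteq V'\setminus X$, and let $K\ge1$ be a polynomially bounded integer. There is a deterministic procedure $\mathrm{Test}(X,K,B)$ that takes time $O\bigl((m+\frac mnK|B|)\,n^\varepsilon\bigr)$, records nonempty subsets of $V'$, and may abort, such that:
\begin{enumerate}
\item[(i)] if $X$ is $K$-good, it does not abort;
\item[(ii)] if moreover $\lambda^*<2\lambda$ and some minimizer avoids $X$ and meets $B$, it records a minimizer.
\end{enumerate}
\end{lemma}

\begin{proof}
If $B=\emptyset$, do nothing. For $\emptyset\ne B'\subseteq B$ let $h_{B'}(S)=\delta(S)-2\lambda|S\cap B'|$, a submodular function with $h_{B'}(\emptyset)=0$. The procedure calls $\mathrm{Rec}(B,V'\setminus X)$, where $\mathrm{Rec}(B',R)$ does the following.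
\begin{enumerate}
\item Compute a set $S'\subseteq R$ that minimizes $h_{B'}$ over all subsets of $R$, by Lemma~\ref{lem:basic} with $\alpha=1$, $c=2\lambda$ on $B'\cap R$ and $c=0$ elsewhere. If $S'=\emptyset$, return.
\item If $\mu(S')>2K|B'|$, abort the whole procedure.
\item If $|B'|=1$, record $S'$. Otherwise split $B'$ into parts $B_1,B_2$ whose sizes differ by at most $1$, and call $\mathrm{Rec}(B_1,S')$ and $\mathrm{Rec}(B_2,S')$.
\end{enumerate}

(i) All regions lie in $V'\setminus X$. If $S'\ne\emptyset$, then $h_{B'}(S')\le h_{B'}(\emptyset)=0$ gives $\delta(S')\le2\lambda|B'|$, and goodness gives $\mu(S')\le K\delta(S')/\lambda\le2K|B'|$. Here goodness is applied to a set whose $\delta$ may be far above $\lambda^*$.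

(ii) Fix $u\in B$ that lies in a minimizer avoiding $X$. Consider a call $\mathrm{Rec}(B',R)$ with $u\in B'$ in which $R$ contains a minimizer $S^*\ni u$; the top call is of this kind. We claim that $S^*\cap S'$ is a minimizer that contains $u$. Since $S^*\cup S'\subseteq R$, we have $h_{B'}(S^*\cup S')\ge h_{B'}(S')$, and submodularity gives
\[
h_{B'}(S^*\cap S')\le h_{B'}(S^*)\le\lambda^*-2\lambda<0 .
\]
So $S^*\cap S'\ne\emptyset$ and $\delta(S^*\cap S')\ge\lambda^*$. The first inequality in the display reads $\delta(S^*\cap S')+2\lambda|(S^*\setminus S')\cap B'|\le\lambda^*$, so $\delta(S^*\cap S')=\lambda^*$ and $u\in S'$. This proves the claim, and the child call whose batch contains $u$ is again of the same kind. We reach a call with $B'=\{u\}$ and $u\in S'$. There $\delta(S')-2\lambda=h_{B'}(S')\le h_{B'}(S^*)=\lambda^*-2\lambda$, so the recorded set $S'$ is a minimizer. This is the only place in the paper where $\lambda^*<2\lambda$ is used.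

\emph{Time.} The top call costs $O(mn^\varepsilon)$ because $\mu(R)\le4n$. Any other call has a nonempty region of measure at most $2K|B'|$, where $B'$ is the batch of its parent, by step~2 and with no assumption on $X$. The batches on one level of the recursion are disjoint and each call has at most two children, so the regions on one level have total measure at most $4K|B|$. There are $O(\log n)$ levels, and splitting and marking the batches costs $O(|B|)$ per level.
\end{proof}

Without goodness the regions need not shrink: on the path of Example~\ref{ex:path} with $X=\emptyset$, the whole path minimizes $h_{B'}$ for every nonempty $B'$.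

\begin{corollary}\label{cor:chain}
Let $\lambda^*<2\lambda$. Let $B_1,\dots,B_k$ be disjoint sets with union $V'$, and suppose that $X_{i-1}=B_1\cup\dots\cup B_{i-1}$ is $K_{i-1}$-good for $i=1,\dots,k$. Then none of the calls $\mathrm{Test}(X_{i-1},K_{i-1},B_i)$ aborts, and one of them records a minimizer.
\end{corollary}

\begin{proof}
Take a minimizer and the least $i$ such that it meets $B_i$. It avoids $X_{i-1}$, so Lemma~\ref{lem:test} applies.
\end{proof}

\begin{remark}[a first algorithm]\label{rem:sqrt}
Let $\lambda\le\lambda^*<2\lambda$, $A_j=\lceil n/2^j\rceil$ and $X_0=\emptyset$. Apply Proposition~\ref{prop:greedy} at scale $A_j$ with $\Omega=V'\setminus X_{j-1}$ and at most $p$ groups of size at most $\lceil n/p\rceil$; call the result $D_j$ and put $X_j=X_{j-1}\cup D_j$. Then $X_{j-1}$ is $O(A_j)$-good and $|D_j|\le(4n/A_j)\lceil n/p\rceil$, so testing $D_j$ costs $O(m\lceil n/p\rceil n^\varepsilon)$, while finding it costs $O(pmn^\varepsilon)$. After $O(\log n)$ scales $A_j=1$, and the remaining vertices are tested in time $O(mn^\varepsilon)$. With $p=n$ all tests are almost linear, so the whole difficulty is to find good sets. With $p=\lceil\sqrt n\rceil$ the total is $O(mn^{1/2+\varepsilon})$,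 which misses the target by the factor $n^\varepsilon$ only. The cost of a test is proportional to the size of the groups, so the next step is to make the groups smaller without making them more numerous.
\end{remark}

\section{Smaller groups from a seed}\label{sec:stage}

Suppose that we are given a seed: a set $U$, much smaller than $V'$, that is $F$-good. We first process groups that partition $U$ only. The cheap sets left by rejections cover what remains of $U$, but possibly much more, and only the vertices that are still uncovered need a second round. The point is that these are few. They form a set $C$ that avoids $U$, so $|C|$ is controlled by $\delta(C)$; and $C$ arises by removing at most $p$ cheap sets, so $f(C)$ cannot fall far, which bounds $\delta(C)$. For the last step the removal has to start from a set on which $f$ is not very negative. A maximizer $M$ of the potential is such a set, and by supermodularity nothing is lost by working inside $M$.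

\begin{lemma}\label{lem:stage}
Let $X,U\subseteq V'$, let $1\le A,p\le n$ and $F\ge1$ be polynomially bounded integers, and put $\rho=F(4n+pA)/(20A)$. With $O(p)$ maximum flows, in time $O(pmn^\varepsilon)$, one can deterministically either abort or find $D\subseteq V'\setminus X$ with
\[
|D|\le\frac{4n}A\max\Bigl\{\Bigl\lceil\frac{|U|}p\Bigr\rceil,\Bigl\lceil\frac\rho p\Bigr\rceil\Bigr\}.
\]
If $U$ is $F$-good, there is no abort. If $\lambda$ is valid and there is no abort, then $X\cup D$ is $27A$-good.
\end{lemma}

\begin{proof}
Use the notation of Section~\ref{sec:potential} with scale $A$ and $\Omega=V'\setminus X$.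

\emph{Phase 1.} Starting from $D=\emptyset$, process a partition of $U\cap\Omega$ into at most $p$ groups of size at most $\lceil|U|/p\rceil$. Let $D_1$ be the result, let $M\subseteq\Omega\setminus D_1$ satisfy $f(M)=\Phi(D_1)$, and let
\[
C=M\setminus\bigcup_{Y\text{ rejected in Phase 1}}Q_Y .
\]
If $|C|>\rho$, abort.

\emph{Phase 2.} Continuing from $D_1$, process a partition of $C$ into at most $p$ groups of size at most $\lceil\rho/p\rceil$. Let $D$ be the final set.

There are at most $2p+2$ flows, each on $O(m)$ arcs. At most $\mu(\Omega)/A\le4n/A$ groups are accepted in both phases together, which gives the bound on $|D|$.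

\emph{No abort.} Let $U$ be $F$-good and $C\ne\emptyset$. A vertex of $U\cap\Omega$ lies in an accepted group, hence in $D_1$ and outside $M$, or in a rejected group $Y\subseteq Q_Y$. So $C\cap U=\emptyset$. The sets $Q_Y$ of Phase~1 are cheap on $\Omega\setminus D_1\supseteq M$ by Lemma~\ref{lem:reject}, so \eqref{eq:tele} gives $f(C)\ge f(M)-pA\ge-pA$. Therefore $\frac\kappa\lambda\delta(C)=\mu(C)-f(C)\le4n+pA$, and since $\mu\ge1$,
\[
|C|\le\mu(C)\le F\,\frac{\delta(C)}\lambda\le F\,\frac{4n+pA}\kappa=\rho .
\]

\emph{Goodness.} Let $\lambda$ be valid, let $\emptyset\ne T\subseteq\Omega\setminus D=V'\setminus(X\cup D)$, and put $T'=T\cap M$. Since $T\cup M\subseteq\Omega\setminus D_1$, we have $f(T\cup M)\le f(M)$, and supermodularity gives $f(T)\le f(T')+f(T\cup M)-f(M)\le f(T')$. Every vertex of $T'$ lies in $Q_Y$ for some rejected $Y$: for a vertex outside $C$ this is the definition of $C$, and a vertex of $C$ lies in a group of Phase~2 that was rejected, because the vertex is not in $D$. All these $Q_Y$ are cheap on $T'$. We claim $f(T')\le\mu(T')/4$. This holds if $f(T')\le0$. Otherwise $T'\ne\emptyset$, and Lemma~\ref{lem:cover} with $T^*=T'$ gives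
\[
f(T')\le\frac{5A}\lambda\delta(T')=\frac14\cdot\frac\kappa\lambda\delta(T')=\frac14\bigl(\mu(T')-f(T')\bigr)\le\frac14\mu(T').
\]
So $\mu(T)-\frac\kappa\lambda\delta(T)=f(T)\le\mu(T)/4$, that is, $\mu(T)\le\frac43\kappa\,\delta(T)/\lambda\le27A\,\delta(T)/\lambda$.
\end{proof}

\section{Finding a seed by local flows}\label{sec:seed}

\begin{lemma}\label{lem:seed}
Let $1\le A\le n$ be an integer. In deterministic time $O(A^2mn^\varepsilon)$ one can find a set $U\subseteq V'$ with $|U|\le4n/A$ that is $120A^2$-good if $\lambda$ is valid.
\end{lemma}

Compared with Proposition~\ref{prop:greedy} for singletons, the size is the same, the parameter worsens from $O(A)$ to $O(A^2)$, and the time falls from $n$ full flows to the cost of $A^2$ of them. To see where the saving comes from, read the potential through the basic network for $R=V'\setminus D$. Every vertex holds mass $\lambda\mu(v)$, mass travels backward along edges, at most $\kappa w$ per edge, and it is absorbed outside $R$. By (F1) and the proof of Lemma~\ref{lem:basic} the maximum flow has value $\lambda\mu(R)-\lambda\Phi(D)$, so $\lambda\Phi(D)$ is the mass that cannot be absorbed. To process a vertex $u$ is thus to ask whether $\lambda A$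 further units of mass disappear when $u$ becomes a sink. If every vertex still held mass comparable to its measure, a search that grows from $u$ and has not yet collected $\lambda A$ units could only have exhausted a region of measure $O(A)$. The difficulty is that earlier acceptances drain vertices, and a search could wander through drained territory at no gain. We therefore \emph{freeze} a vertex when it has lost half of its mass: its remaining mass is discarded, and no mass passes through it any more. Frozen vertices make the search local, and they cost the extra factor $A$ in the goodness parameter.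

\subsection{The state}
Put $\kappa=20A$ and $a(v)=\lambda\mu(v)$. For a function $\psi$ on $V'\times V'$ we write $\psi(S\to T)=\sum_{y\in S,\,v\in T}\psi(y,v)$ and $\operatorname{out}_\psi(v)=\psi(\{v\}\to V')$. If $\psi$ is antisymmetric, meaning $\psi(y,v)=-\psi(v,y)$, then $\psi(S\to S)=0$, so $\operatorname{out}_\psi(S)=\psi(S\to V'\setminus S)$.

The state consists of an antisymmetric integer function $x$ on $V'\times V'$, where $x(y,v)$ is the net mass moved so far from $y$ to $v$; a partition of $V'$ into \emph{sinks} $U$, \emph{live} vertices $V_+$ and \emph{frozen} vertices $V_0$; and for each non-sink $v$ integers $e(v)$, the mass still held, and $d(v)$, the mass discarded. Let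
\[
\operatorname{res}(y,v)=\kappa\,w(v,y)-x(y,v)
\]
be the amount that can still be moved from $y$ to $v$. Initially $x=0$, $V_+=V'$, $e=a$, $d=0$. The invariants are
\begin{enumerate}
\item[(I1)] $\operatorname{res}(y,v)\ge0$ for all $y,v\in V'$;
\item[(I2)] $a(v)=e(v)+d(v)+\operatorname{out}_x(v)$ for every non-sink $v$;
\item[(I3)] $a/2\le e\le a$ and $d=0$ on $V_+$, while $e=0$ and $0\le d\le a/2$ on $V_0$.
\end{enumerate}
By (I1) and antisymmetry, $-\kappa w(y,v)\le x(y,v)\le\kappa w(v,y)$. So $x$ and $\operatorname{res}$ vanish on nonadjacent pairs and are polynomially bounded. We store one record for each adjacent pair, linked from both endpoints, and arrays for $e$, $d$ and the status of a vertex.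

Let $u$ be a non-sink, live or frozen. A \emph{flow to $u$} is an antisymmetric integer function $\psi$ on $V'\times V'$ that vanishes unless both arguments lie in $V_+\cup\{u\}$ and satisfies
\[
\psi\le\operatorname{res},\qquad 0\le\operatorname{out}_\psi(v)\le e(v)\ \ (v\in V_+\setminus\{u\}),\qquad\psi(u,v)\le0\ \ (v\in V').
\]
Its \emph{value} is $e(u)-\operatorname{out}_\psi(u)$, the mass held by $u$ plus the mass that arrives. A \emph{certificate for $u$} is a set $Q$ with $u\in Q\subseteq V_+\cup\{u\}$ and
\[
g(Q):=e(Q)+\operatorname{res}(V_+\setminus Q\to Q)<\lambda A .
\]
A certificate is the cut that keeps mass from reaching $u$, and it will play the role of the cheap set $Q_Y$.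

\subsection{The algorithm}
Treat each $u\in V'$ once, in any order. The local search of Lemma~\ref{lem:search} returns either a flow $\psi$ to $u$ of value at least $\lambda A$ or a certificate for $u$. In the second case \emph{reject} $u$ and change nothing. In the first case \emph{accept} $u$: replace $x$ by $x+\psi$, replace $e(v)$ by $e(v)-\operatorname{out}_\psi(v)$ for $v\in V_+\setminus\{u\}$, make $u$ a sink, and then freeze every live $v$ with $e(v)<a(v)/2$, which means $d(v):=e(v)$, $e(v):=0$ and moving $v$ to $V_0$.

The invariants are preserved. The new residual capacity is $\operatorname{res}-\psi\ge0$. For a live $v\ne u$ the sum $e(v)+\operatorname{out}_x(v)$ is unchanged and $e(v)$ does not increase, for a frozen $v\ne u$ nothing changes, and freezing keeps $e(v)+d(v)$ and restores (I3). By antisymmetry $\sum_{v\ne u}\operatorname{out}_\psi(v)=-\operatorname{out}_\psi(u)$, so an acceptance lowers the sum of $e$ over non-sinks by at least the value of $\psi$, hence by at least $\lambda A$. This sum starts at most at $4n\lambda$ and stays nonnegative. So $|U|\le4n/A$ for every guess, valid or not.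

\begin{lemma}[local search]\label{lem:search}
For a non-sink $u$, one can find a flow to $u$ of value at least $\lambda A$ or a certificate for $u$, and update the state, in time $O\bigl(A\cdot\frac mn(\mu(u)+A)\,n^\varepsilon\bigr)$.
\end{lemma}

\begin{proof}
For $u\in P\subseteq V_+\cup\{u\}$ let $\partial P$ be the set of $y\in V_+\setminus P$ with $\operatorname{res}(y,v)>0$ for some $v\in P$. Let $H_P$ be the network on $P\cup\partial P\cup\{s\}$ with source $s$ and sink $u$ that has an arc $s\to y$ of capacity $e(y)$ for each $y\in(P\cup\partial P)\setminus\{u\}$, and an arc $y\to v$ of capacity $\operatorname{res}(y,v)$ for all $v\in P$ and $y\in(P\cup\partial P)\setminus\{u\}$ with $\operatorname{res}(y,v)>0$. If $P\subseteq P'$, then $H_P$ is a subnetwork of $H_{P'}$, so a flow in $H_P$ is a flow in $H_{P'}$. Start with $P=\{u\}$ and $\varphi=0$, and repeat: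
\begin{enumerate}
\item Take the residual network of $\varphi$ in $H_P$, delete the arcs into $s$, compute a maximum flow and add it to $\varphi$.
\item If $e(u)+\operatorname{val}(\varphi)\ge\lambda A$, where $\operatorname{val}$ is the value, return $\psi(y,v)=\varphi(y,v)-\varphi(v,y)$, with $\varphi=0$ on pairs that are not arcs of $H_P$.
\item Otherwise let $Q\ni u$ be the set of vertices of $P\cup\partial P$ from which $u$ is reachable in the residual network of $\varphi$. If $Q\subseteq P$, return $Q$. Otherwise replace $P$ by $P\cup Q$.
\end{enumerate}
After step~1, $\varphi$ is a maximum flow in $H_P$: by (F3) the residual network has a maximum flow made of simple paths from $s$, which use no arc into $s$, and (F2) applies. The deletion ensures that the flow on an arc $s\to y$ never decreases.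

\emph{Step 2 returns a flow to $u$.} We have $\psi(y,v)\le\varphi(y,v)\le\operatorname{res}(y,v)$, conservation gives $\operatorname{out}_\psi(y)=\varphi(s,y)\in[0,e(y)]$, and $\psi(u,v)\le0$ because $H_P$ has no arc out of $u$. The value is $e(u)+\operatorname{val}(\varphi)$.

\emph{Step 3 returns a certificate.} By (F1), $u$ is not reachable from $s$, so the arc $s\to v$ is saturated for every $v\in Q\setminus\{u\}$; we say that $v$ is \emph{exhausted}. Let $Q\subseteq P$, $v\in Q$ and $y\in V_+\setminus Q$. If $\operatorname{res}(y,v)>0$, then $y\to v$ is an arc of $H_P$ because $v\in P$, and it is saturated. If $v\to y$ is an arc of $H_P$, it carries no flow. In either case, otherwise the residual network would have an arc from $y$ to $v$, and $y$ would lie in $Q$. The value of $\varphi$ is the net flow into $Q$, so $\operatorname{val}(\varphi)=e(Q\setminus\{u\})+\operatorname{res}(V_+\setminus Q\to Q)$ and $g(Q)=e(u)+\operatorname{val}(\varphi)<\lambda A$.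

\emph{Time.} A vertex joins $P$ when it is exhausted, and it stays exhausted. So when $P$ has just been enlarged, all of $P\setminus\{u\}\subseteq V_+$ is exhausted under a flow of value less than $\lambda A$, and (I3) gives $\frac\lambda2\mu(P\setminus\{u\})\le e(P\setminus\{u\})<\lambda A$. Hence $\mu(P\setminus\{u\})<2A$ for every $P$ that is used. Each round adds a vertex and $\mu\ge1$, so there are at most $2A$ rounds. The network $H_P$ has $O(\sum_{v\in P}(1+\deg v))=O(\frac mn(\mu(u)+A))$ arcs and vertices, and it is built from the lists of the vertices of $P$ alone. An acceptance changes the state only on the arcs and vertices of the last network.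
\end{proof}

Summing over $u\in V'$ gives total time $O\bigl(A\cdot\frac mn(4n+An)n^\varepsilon\bigr)=O(A^2mn^\varepsilon)$.

\subsection{Certificates persist}
A vertex is treated only once, and the state changes afterwards. Moving mass opens residual capacity in the reverse direction, so it is conceivable that an old certificate is spoiled. It is not: mass that leaves $Q$ lowers $e(Q)$ by as much as it raises the residual capacity into $Q$.

\begin{lemma}\label{lem:persist}
In the final state every non-sink has a certificate.
\end{lemma}

\begin{proof}
Every final non-sink $u$ was rejected and had a certificate at that time. So let $Q$ be a certificate for $u$, and let $z\ne u$ be accepted with flow $\psi$; we find a certificate in the new state.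

Consider first the moment after $x$ and $e$ are updated and $z$ is made a sink, and mark the new quantities with primes. Let $Q'=Q\setminus\{z\}$ and $O=V_+\setminus(Q\cup\{z\})=V_+'\setminus Q'$. Then $u\in Q'\subseteq V_+'\cup\{u\}$. We have $e'(v)=e(v)-\operatorname{out}_\psi(v)$ for all $v\in Q'$; for a frozen $u$ this holds because $\psi$ vanishes at $u$. The vertices of $V_+\cup\{z\}$ outside $Q'$ are those of $O\cup\{z\}$, so $\operatorname{out}_\psi(Q')=-\psi(O\to Q')-\psi(\{z\}\to Q')$. With $\operatorname{res}'=\operatorname{res}-\psi$,
\[
g'(Q')=e'(Q')+\operatorname{res}'(O\to Q')=e(Q')+\operatorname{res}(O\to Q')+\psi(\{z\}\to Q')\le g(Q),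
\]
because $\psi(z,\cdot)\le0$, $e\ge0$, $\operatorname{res}\ge0$, $Q'\subseteq Q$ and $O\subseteq V_+\setminus Q$. This is where the condition that no mass leaves the new sink is used.

Now freeze the vertices one at a time. If $v\ne u$ is frozen, remove it from the certificate; both sets in the term $\operatorname{res}(V_+\setminus Q\to Q)$ can only shrink, and so can $e(Q)$. If $u$ itself is frozen, keep the certificate; the set $V_+\setminus Q$ is unchanged and $e(u)$ drops to $0$.
\end{proof}

\subsection{The final state is good}
From here on we consider the final state, assume that $\lambda$ is valid, and fix a certificate $Q_u$ for each non-sink $u$. Let $\tilde a=a-d$ on non-sinks. By (I3), $\tilde a=\lambda\mu$ on $V_+$ and $\tilde a\ge\lambda\mu/2$ everywhere. One inequality translates the state into statements about $\delta$: for $q\subseteq T\subseteq V'\setminus U$,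
\begin{equation}\label{eq:exchange}
\tilde a(q)+\kappa\bigl(\delta(T\setminus q)-\delta(T)\bigr)\le e(q)+\operatorname{res}(T\setminus q\to q).
\end{equation}
To prove it, sum (I2) over $q$ to get $\tilde a(q)=e(q)+x(q\to V'\setminus T)+x(q\to T\setminus q)$. By (I1), $x(q\to V'\setminus T)\le\kappa\,w(V\setminus T\to q)$. For $v\in q$ and $y\in T\setminus q$, antisymmetry gives $x(v,y)=\operatorname{res}(y,v)-\kappa w(v,y)$, so $x(q\to T\setminus q)=\operatorname{res}(T\setminus q\to q)-\kappa\,w(q\to T\setminus q)$. Finally $\delta(T\setminus q)-\delta(T)=w(q\to T\setminus q)-w(V\setminus T\to q)$, because the edges from $V\setminus T$ to $T\setminus q$ count in both terms on the left. We use \eqref{eq:exchange} three times.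

\emph{Sets of live vertices.} Let $u\in V_+$, $T\subseteq V_+$ and $q=T\cap Q_u$. By \eqref{eq:drop} the left side of \eqref{eq:exchange} is $\lambda(f(T)-f(T\setminus Q_u))$. The right side is at most $g(Q_u)<\lambda A$, since $q\subseteq Q_u$ and $T\setminus q\subseteq V_+\setminus Q_u$. So $Q_u$ is cheap on $V_+$, these sets cover $V_+$, and Lemma~\ref{lem:cover} gives
\begin{equation}\label{eq:live}
\mu(T)\le25A\,\delta(T)/\lambda\qquad\text{for all }T\subseteq V_+ ,
\end{equation}
the case $T=\emptyset$ being trivial. This argument does not extend to sets with frozen vertices, because $g$ ignores residual capacity out of frozen vertices. Instead we show that a set contains few of them relative to its $\delta$, and cut them out.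

\emph{Few frozen vertices.} Let $\emptyset\ne S\subseteq V'\setminus U$ and $W=S\cap V_0$. Inequality \eqref{eq:exchange} with $q=T=S$ reads $\tilde a(S)-e(S)\le\kappa\delta(S)$. By (I3), $\tilde a-e=a-e\ge0$ on $V_+$, and $\tilde a-e=\tilde a\ge\lambda/2$ on $V_0$. Hence $|W|\le2\kappa\,\delta(S)/\lambda$.

\emph{Cutting them out.} Let $Q=\bigcup_{u\in W}Q_u$, so that $W\subseteq Q\subseteq V_+\cup W$. Put $q=S\cap Q$ and $S_1=S\setminus Q\subseteq V_+$. Every vertex of $q$ lies in some $Q_u$ with $u\in W$, and $S_1\subseteq V_+\setminus Q_u$ for all $u\in W$, so
\[
e(q)+\operatorname{res}(S_1\to q)\le\sum_{u\in W}g(Q_u)\le|W|\lambda A\le2\kappa A\,\delta(S).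
\]
Inequality \eqref{eq:exchange} with $T=S$ then gives $\tilde a(q)+\kappa\delta(S_1)\le\kappa(1+2A)\delta(S)$. By $\tilde a\ge\lambda\mu/2$, by \eqref{eq:live} and by $25A\le2\kappa$,
\[
\mu(S)=\mu(q)+\mu(S_1)\le\frac2\lambda\bigl(\tilde a(q)+\kappa\delta(S_1)\bigr)\le40A(1+2A)\frac{\delta(S)}\lambda\le120A^2\,\frac{\delta(S)}\lambda .
\]
So $U$ is $120A^2$-good, and Lemma~\ref{lem:seed} is proved. The square comes from cutting out up to $40A\,\delta(S)/\lambda$ certificates at a price of up to $\lambda A$ each.

\section{The algorithm and its running time}\label{sec:proof}

\begin{proof}[Proof of Proposition~\ref{prop:rooted}]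
Let $A_0=\lceil n^{1/5}\rceil$, $F=120A_0^2$ and $p=\lceil n^{2/5}\rceil$. Let $J\ge1$ be minimal with $n/2^J\le n^{3/5}$, and for $j=1,\dots,J$ let $A_j=\lceil n/2^j\rceil$ and $K_j=27A_j$. Put $X_0=\emptyset$ and $K_0=4n$. For each guess $\lambda$ do the following, and stop this guess if any step aborts.
\begin{enumerate}
\item Apply Lemma~\ref{lem:seed} with scale $A_0$ to get $U$.
\item For $j=1,\dots,J$: apply Lemma~\ref{lem:stage} with $X_{j-1}$, $U$, $A_j$, $p$, $F$ to get $D_j$, run $\mathrm{Test}(X_{j-1},K_{j-1},D_j)$, and put $X_j=X_{j-1}\cup D_j$.
\item Run $\mathrm{Test}(X_J,K_J,U\setminus X_J)$.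
\item Run $\mathrm{Test}(X_J\cup U,F,V'\setminus(X_J\cup U))$.
\end{enumerate}

\emph{Correctness.} Let $\lambda\le\lambda^*<2\lambda$. By Lemma~\ref{lem:seed}, $U$ is $F$-good, and so is $X_J\cup U$. Hence Lemma~\ref{lem:stage} never aborts and $X_j$ is $K_j$-good for $j\ge1$, while $X_0$ is $4n$-good by validity. The batches $D_1,\dots,D_J$, $U\setminus X_J$, $V'\setminus(X_J\cup U)$ are disjoint with union $V'$, and the first argument of each test is the union of the earlier batches. By Corollary~\ref{cor:chain} a minimizer is recorded.

\emph{Time.} The size and time bounds of Lemmas~\ref{lem:test}, \ref{lem:stage} and \ref{lem:seed} hold for every guess. We have $F=O(n^{2/5})$, $|U|\le4n^{4/5}$ and $J=O(\log n)$. Moreover $A_j\ge n/2^J\ge n^{3/5}/2$ for $1\le j\le J$: for $J=1$ because $n/2\ge n^{3/5}/2$, and for $J\ge2$ by minimality of $J$. Since $\lceil2x\rceil\le2\lceil x\rceil$ and $4n\le54\lceil n/2\rceil$, we have $K_{j-1}\le54A_j$ for $1\le j\le J$.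

Step~1 costs $O(A_0^2mn^\varepsilon)=O(mn^{2/5+\varepsilon})$. In step~2, each use of Lemma~\ref{lem:stage} costs $O(pmn^\varepsilon)=O(mn^{2/5+\varepsilon})$. There
\[
\rho=F\Bigl(\frac n{5A_j}+\frac p{20}\Bigr)=O\bigl(n^{2/5}(n^{2/5}+n^{2/5})\bigr)=O(n^{4/5}),
\]
so $|U|/p$ and $\rho/p$ are $O(n^{2/5})$, and $K_{j-1}|D_j|\le54A_j\cdot\frac{4n}{A_j}\cdot O(n^{2/5})=O(n^{7/5})$. In step~3, $K_J|U|=O(n^{3/5}\cdot n^{4/5})=O(n^{7/5})$, and in step~4, $Fn=O(n^{7/5})$. By Lemma~\ref{lem:test} each test costs $O(\frac mn n^{7/5}n^\varepsilon)=O(mn^{2/5+\varepsilon})$. The $O(\log n)$ scales and $O(\log n)$ guesses contribute a factor $O(\log^2n)$, which is absorbed into $n^\varepsilon$.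
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. Every step is deterministic, and the slack between $2/5$ and $1/2$ absorbs the factor $n^{o(1)}$ of the flow subroutine.

\begin{remark}[where $2/5$ comes from]
Aim at time $mn^{\tau}$ and ignore constants and $n^\varepsilon$. Steps~1 and~4 require $A_0^2\le n^\tau$, the flows in step~2 require $p\le n^\tau$, and the tests in step~2 require that the group size $n/(A_0p)$ be at most $n^\tau$. Together these give $1\le\tau/2+2\tau$, so $\tau=2/5$ is the balance point of these bounds. The seed alone is not enough: one full flow for each of its $n/A_0$ vertices followed by step~4 balances at $n/A_0=A_0^2$, that is, at $\tau=2/3$.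
\end{remark}

The rooted problem itself needs no assumption on the graph.

\begin{corollary}\label{cor:rooted}
For every fixed $\varepsilon>0$, given a directed graph as in Theorem~\ref{thm:main} and a root $r$, the value $\min_{\emptyset\ne S\not\ni r}\delta(S)$ is computed deterministically in time $O(mn^{2/5+\varepsilon})$, plus linear time.
\end{corollary}

\begin{proof}
Discard loops and merge parallel edges. If some vertex is unreachable from $r$, no edge enters the set of unreachable vertices and the value is $0$. Otherwise $m\ge n-1$. Add an edge of weight $1$ from each vertex $v\ne r$ to $r$ where there is none. This changes no $\delta(S)$ with $r\notin S$, at most doubles $m$, and makes the graph strongly connected. Apply Proposition~\ref{prop:rooted}.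
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCK}
van den Brand, Chen, Kyng, Liu, Peng, Probst Gutenberg, Sachdeva, Sidford,
\emph{A Deterministic Almost-Linear Time Algorithm for Minimum-Cost Flow},
FOCS 2023.

\bibitem{CLNPS}
Ruoxu Cen, Jason Li, Danupon Nanongkai, Debmalya Panigrahi, Thatchaphol Saranurak,
\emph{Minimum Cuts in Directed Graphs via $\sqrt{n}$ Max-Flows},
arXiv:2104.07898 (2021).

\bibitem{GT}
Goldberg, Tarjan, J.\ ACM, 1988.

\end{thebibliography}
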